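# Hodge polygons modulo $p$ and Newton polygons of strongly divisible modules of weight $r<p-1$

## 1. Mazur's inequality and the guess it suggests

Let $p$ be a prime, $k$ a perfect field of characteristic $p$, $W=W(k)$, $K_0=\mathrm{Frac}(W)$, and $\sigma$ the Frobenius of $W$ and of $K_0$. Let $M_0$ be a free $W$-module of rank $d$ with a $\sigma$-semilinear map $\varphi:M_0\to M_0$ that is bijective after inverting $p$. Two polygons come with it. The *Newton polygon* has the slopes $n_1\le\dots\le n_d$ of $\varphi$ on $M_0[1/p]$, with $v_p(p)=1$. The other has slopes $h_1\le\dots\le h_d$, where $p^{h_1},\dots,p^{h_d}$ are the elementary divisors of the matrix of $\varphi$ in a basis of $M_0$.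

A polygon with increasing slopes $x_1\le\dots\le x_d$ lies *below* one with increasing slopes $y_1\le\dots\le y_d$ if $x_1+\dots+x_s\le y_1+\dots+y_s$ for all $s$. The two have the same endpoint if equality holds for $s=d$.

**Mazur's inequality** (N. Katz, *Slope filtration of F-crystals*, Astérisque 63 (1979), Thm 1.4.1). The polygon of the $h_i$ lies below the Newton polygon, with the same endpoint.

Here is the argument, since we shall rely on it. By Dieudonné–Manin, for a suitable $M\ge1$ and over $L=\mathrm{Frac}(W(\bar k))(p^{1/M})$, with $\sigma$ extended by $\sigma(p^{1/M})=p^{1/M}$, there is a basis $f_i$ with $\varphi(f_i)=p^{n_i}f_i$. Fix $s$, and put $n=n_1+\dots+n_s$, $h=h_1+\dots+h_s$. Let $\Lambda$ be the lattice $\bigwedge^sM_0\otimes_W\mathcal O_L$. All $s\times s$ minors of the matrix of $\varphi$ are divisible by $p^h$, so $\varphi(\Lambda)\subset p^h\Lambda$. The vector $f=f_1\wedge\dots\wedge f_s$, scaled by a power of $p$ so that it lies in $\Lambda$,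 satisfies $p^{jn}f=\varphi^j(f)\in p^{jh}\Lambda$ for all $j$. If $n<h$, then $f\in p^{j(h-n)}\Lambda$ for all $j$ and $f=0$, which is absurd. So $h\le n$. For $s=d$, both sums equal the valuation of the determinant of the matrix of $\varphi$, which does not change under a base change $\Phi\mapsto C^{-1}\Phi\,\sigma(C)$.

Strongly divisible modules live over a larger ring $S$ with a variable $u$. At $u=0$ they give a space $D$ with Frobenius, hence a Newton polygon. Modulo $p$ they carry a filtration over $k[u]/u^{ep}$, hence a Hodge polygon, whose slopes may be fractions with denominator $e$. The question, asked in Xavier Caruso, David Savitt, "Polygones de Hodge, de Newton et de l'inertie modérée des représentations semi-stables", arXiv:0801.3166 (2008), is whether for $r<p-1$ the Hodge polygon of $\mathcal M/p\mathcal M$ is always below the Newton polygon of $D$. Guided by Mazur's inequality, one would first guess **yes**. We set up the definitions and test this guess.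

## 2. The ring $S$ and strongly divisible modules

Let $K/K_0$ be totally ramified of degree $e$, with uniformizer $\pi$ whose minimal polynomial over $K_0$ is the Eisenstein polynomial $E(u)\in W[u]$. Let $r$ be an integer with $0\le r<p-1$.

**Definition (the ring $S$).** $S$ is the $p$-adic completion of the divided-power envelope (compatible with the divided powers on $pW$) of $W[u]$ with respect to the kernel of $W[u]\to\mathcal O_K$, $u\mapsto\pi$. It carries

* the filtration $\mathrm{Fil}^iS$, the closure of the ideal generated by the $E(u)^j/j!$ with $j\ge i$;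
* the Frobenius $\varphi$, semilinear with respect to $\sigma$, with $\varphi(u)=u^p$;
* the derivation $N=-u\frac{d}{du}$.

Write $\gamma_i(E)=E^i/i!$, $\mathfrak S=W[[u]]$, $S_{K_0}=S[1/p]$. Every element of $S$ is uniquely $\sum_iw_i(u)\gamma_i(E)$ with $w_i\in W[u]$, $\deg w_i<e$, $w_i\to0$. The ideal $\mathrm{Fil}^jS$ consists of the sums with $w_i=0$ for $i<j$. In particular $S$ has no $p$-torsion and $\mathrm{Fil}^jS\cap pS=p\,\mathrm{Fil}^jS$. We also put $c=\varphi(E)/p$, which is a unit of $S$, and $\varphi_r=p^{-r}\varphi$ on $\mathrm{Fil}^rS$.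

**Example.** Let $E=u^e-p$ and $w=u^{ep}/p$. Then
$$w=\frac{(E+p)^p}{p}=(p-1)!\,\gamma_p(E)+\sum_{j=1}^{p}\binom pj p^{j-1}E^{p-j},$$
and each term of the last sum lies in $pS$. So $u^{ep}/p\in S$, although $u^{ep}/p\notin W[u]$. Here $c=(u^{ep}-p)/p=w-1$.

We use four facts.

**(F1)** $R:=S/\mathrm{Fil}^pS=W[u]/(E^p)=\mathfrak S/(E^p)$, $R/pR=k[u]/u^{ep}$, and $\mathrm{Fil}^jS=E^jS+\mathrm{Fil}^pS$ for $j\le p$. Indeed $i!$ is a unit for $i<p$, so modulo $\mathrm{Fil}^pS$ every element is uniquely $\sum_{i<p}w_iE^i$. Weierstrass division by $E^p$ identifies $W[u]/(E^p)$ with $\mathfrak S/(E^p)$. Modulo $p$ we have $E\equiv u^e$.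

**(F2)** $\gamma_i(E)^p\in pS$ for $i\ge1$, because $\gamma_i(E)^p=\frac{(ip)!}{(i!)^p}\gamma_{ip}(E)$ and this multinomial coefficient is divisible by $p!$. So every element of $\mathrm{Fil}^1S$ is nilpotent modulo $p$, and so is $u$, since $u^e\equiv E$ modulo $p$. As $S$ is $p$-adically complete, an element that is $1+{}$nilpotent modulo $p$ is a unit. Hence the ideal $pS+\mathrm{Fil}^pS$ lies in the Jacobson radical of $S$. Also, power series in $u$ converge in $S$, which gives a map $\mathfrak S\to S$ inducing $\mathfrak S/(E^p)=R$.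

**(F3)** We have $\varphi(\gamma_i(E))=c^ip^i/i!$. For $i<p$, $v_p(p^i/i!)=i$. For $i\ge p$, $v_p(p^i/i!)\ge i-\frac{i-1}{p-1}\ge p-1$. Hence $\varphi(\mathrm{Fil}^jS)\subset p^jS$ for $j\le p-1$, and $\varphi(\mathrm{Fil}^pS)\subset p^{p-1}S$. For the same reason, under $u\mapsto0$ the image of $\mathrm{Fil}^pS$ lies in $p^{p-1}W$, as $E(0)\in pW^\times$.

**(F4)** $N\varphi=p\varphi N$ on $S$ (check on $u^i$: both sides give $-pi\,u^{pi}$). For every $j$, $E\,N(\mathrm{Fil}^jS)\subset\mathrm{Fil}^jS$, because $E\,N(\gamma_i(E))=i\,N(E)\gamma_i(E)$.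

**Definition (strongly divisible module of weight $r$).** It is a free $S$-module $\mathcal M$ of finite rank $d$ together with

1. a sub-$S$-module $\mathrm{Fil}^r\mathcal M\supset\mathrm{Fil}^rS\cdot\mathcal M$ such that $\mathrm{Fil}^r\mathcal M\cap I\mathcal M=I\,\mathrm{Fil}^r\mathcal M$ for every ideal $I\subset W$; equivalently $\mathrm{Fil}^r\mathcal M\cap p\mathcal M=p\,\mathrm{Fil}^r\mathcal M$, i.e. $\mathcal M/\mathrm{Fil}^r\mathcal M$ has no $p$-torsion;
2. a $\varphi$-semilinear map $\varphi_r:\mathrm{Fil}^r\mathcal M\to\mathcal M$ whose image generates $\mathcal M$ over $S$;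
3. a $W$-linear map $N:\mathcal M\to\mathcal M$ with $N(sx)=N(s)x+sN(x)$ for $s\in S$, $x\in\mathcal M$; with $E(u)N(\mathrm{Fil}^r\mathcal M)\subset\mathrm{Fil}^r\mathcal M$ (Griffiths transversality); and with $\varphi_r(E(u)N(x))=c\,N(\varphi_r(x))$ for $x\in\mathrm{Fil}^r\mathcal M$.

The Frobenius of $\mathcal M$ is $\varphi(x)=c^{-r}\varphi_r(E^rx)$.

**Definition (the two polygons).** Let $D=\mathcal M\otimes_SK_0$ via $u\mapsto0$, a $d$-dimensional space with a bijective semilinear $\varphi$. Its Newton polygon has the slopes $n_1\le\dots\le n_d$ of $\varphi$. Let $\overline{\mathcal M}=\mathcal M/p\mathcal M\otimes_{S/pS}k[u]/u^{ep}=\mathcal M/(p,\mathrm{Fil}^pS)\mathcal M$, and let $\mathrm{Fil}^r\overline{\mathcal M}$ be the image of $\mathrm{Fil}^r\mathcal M$. There are a basis $(\bar e_i)$ of $\overline{\mathcal M}$ and integers $0\le a_i\le er$ with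
$$\mathrm{Fil}^r\overline{\mathcal M}=\bigoplus_iu^{a_i}(k[u]/u^{ep})\,\bar e_i.$$
(The preimage of $\mathrm{Fil}^r\overline{\mathcal M}$ in $k[[u]]^d$ contains $u^{er}k[[u]]^d$, because $E^r\mathcal M\subset\mathrm{Fil}^r\mathcal M$; apply the elementary divisor theorem.) The Hodge polygon of $\mathcal M/p\mathcal M$ has the slopes $r-a_i/e$, in increasing order $h_1'\le\dots\le h_d'$.

## 3. Weight $0$ and rank $1$

**Weight $0$.** Axiom 1 forces $\mathrm{Fil}^0\mathcal M=\mathcal M$, so all $a_i=0$ and all Hodge slopes are $0$. The map $\varphi=\varphi_0$ has an image that generates $\mathcal M$, so at $u=0$ its matrix is in $GL_d(W)$ and all Newton slopes are $0$. The polygons coincide.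

**A family of rank $1$.** For $0\le h\le r$ let $\mathcal M=S\mathbf e$, $\mathrm{Fil}^r\mathcal M=\mathrm{Fil}^hS\cdot\mathbf e$, $\varphi_r(s\mathbf e)=p^{-h}\varphi(s)\mathbf e$, $N(s\mathbf e)=N(s)\mathbf e$. Axiom 1 is $\mathrm{Fil}^hS\cap pS=p\,\mathrm{Fil}^hS$. Axiom 2 holds by (F3) and because $\varphi_r(E^h\mathbf e)=c^h\mathbf e$ with $c$ a unit. Axiom 3 follows from (F4), since
$$\varphi_r(EN(s\mathbf e))=p^{-h}\cdot pc\,\varphi(N(s))\mathbf e=c\,p^{-h}N(\varphi(s))\mathbf e=c\,N(\varphi_r(s\mathbf e)).$$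
The Frobenius is $\varphi(\mathbf e)=c^{-r}p^{-h}(pc)^r\mathbf e=p^{r-h}\mathbf e$, so the Newton slope is $r-h$. Modulo $p$ the filtration is generated by $u^{eh}\bar{\mathbf e}$, so $a=eh$ and the Hodge slope is $r-h$ as well. Direct sums of such modules again have equal polygons, with integral slopes.

The guess survives. In fact it is right in weights $\le2$, and it is wrong in every weight $r$ with $3\le r<p-1$. We prove both.

## 4. Weights at most $2$: two specializations of one matrix over $W[[u]]$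

**Theorem A.** If $r\le2$ and $r<p-1$, then for all $k,K,e,d$ and every strongly divisible module $\mathcal M$ of weight $r$, the Hodge polygon of $\mathcal M/p\mathcal M$ is below the Newton polygon of $D$, with the same endpoint. (The operator $N$ is not used.)

The plan is the first one a sensible person would make. The filtration is described by a matrix $\tilde G$ over $\mathfrak S=W[[u]]$. Modulo $p$ it gives the Hodge polygon. Modulo $u$ it gives the elementary divisors of $\varphi$ on a lattice of $D$, to which Mazur's inequality applies. So we compare the two specializations of $\tilde G$. Until Step 4, $r<p-1$ is arbitrary.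

**Step 1: adapted bases.** *The aim is a basis of $\mathcal M$ made of values of $\varphi_r$ on lifts of the generators $u^{a_i}\bar e_i$.*

Lift $(\bar e_i)$ to $e_i\in\mathcal M$. By (F2) and Nakayama the $e_i$ generate $\mathcal M$. Being $d$ generators of a free module of rank $d$, they form a basis. Lift $u^{a_i}\bar e_i$ to $\alpha_i\in\mathrm{Fil}^r\mathcal M$. We claim
$$\mathrm{Fil}^r\mathcal M=F',\qquad F':=\sum_iS\alpha_i+\mathrm{Fil}^pS\cdot\mathcal M .$$
Clearly $F'\subset\mathrm{Fil}^r\mathcal M$. If $y\in\mathrm{Fil}^r\mathcal M$, its image in $\overline{\mathcal M}$ is a combination of the $u^{a_i}\bar e_i$, so $y=f+pz$ with $f\in F'$ and $z\in\mathcal M$. Then $pz\in\mathrm{Fil}^r\mathcal M\cap p\mathcal M=p\,\mathrm{Fil}^r\mathcal M$. Hence $\mathrm{Fil}^r\mathcal M=F'+p\,\mathrm{Fil}^r\mathcal M$. The quotient $\mathrm{Fil}^r\mathcal M/\mathrm{Fil}^pS\cdot\mathcal M$ is a submodule of $R^d$, which is finite over $W$, so it is finitely generated over $W$,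 and Nakayama over $W$ gives the claim.

Next, for $s\in\mathrm{Fil}^rS$ and $y\in\mathcal M$,
$$\varphi_r(sy)=p^{-r}\varphi(s)\varphi(y).\tag{1}$$
Indeed, computing $\varphi_r(E^rsy)$ in two ways gives $p^rc^r\varphi_r(sy)=\varphi(s)\varphi_r(E^ry)=\varphi(s)c^r\varphi(y)$, and $\mathcal M$ has no $p$-torsion. By (1) and (F3), $\varphi_r(\mathrm{Fil}^pS\cdot\mathcal M)\subset p^{p-1-r}\mathcal M\subset p\mathcal M$; this uses $r<p-1$. Since the image of $\varphi_r$ generates $\mathcal M$, the $\varphi_r(\alpha_i)$ generate $\mathcal M$ modulo $p$. So they generate $\mathcal M$ by Nakayama, and they form a basis.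

**Step 2: the matrix and its two specializations.** *The aim is to relate the $a_i$ to the elementary divisors at $u=0$.*

Write $(\alpha_i)=(e_i)G$ with $G\in M_d(S)$, and lift $G\bmod\mathrm{Fil}^pS$ to $\tilde G\in M_d(\mathfrak S)$. Since $E^r\mathcal M\subset\mathrm{Fil}^r\mathcal M=\sum S\alpha_i+\mathrm{Fil}^pS\cdot\mathcal M$, the matrix $E^r$ is a right multiple of $G$ modulo $\mathrm{Fil}^pS$. Lifting to $\mathfrak S$, we find $\tilde H,\tilde P\in M_d(\mathfrak S)$ with
$$\tilde G\tilde H=E^r(1-E^{p-r}\tilde P),\qquad 1-E^{p-r}\tilde P\in GL_d(\mathfrak S).\tag{2}$$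
The second assertion holds because $p>r$ and $E\in(p,u)$.

*Modulo $p$.* By the choice of $\alpha_i$, $\tilde G\equiv\mathrm{diag}(u^{a_i})$ modulo $(p,u^{ep})$. As $a_i\le er<ep$, we can write $\tilde G\bmod p=\mathrm{diag}(u^{a_i})Z$ with $Z\in GL_d(k[[u]])$, $Z\equiv1\bmod u$. Then (2) gives
$$\tilde H\bmod p=Z^{-1}\mathrm{diag}(u^{er-a_i})(1-u^{e(p-r)}\bar P).$$

*At $u=0$.* By (2) and $E(0)\in pW^\times$, $\tilde G(0)$ is invertible over $K_0$ and $\tilde H(0)=p^r\tilde G(0)^{-1}U$ with $U\in GL_d(W)$. Let $p^{c_1},\dots,p^{c_d}$ be the elementary divisors of $\tilde G(0)$. Those of $\tilde H(0)$ are the $p^{r-c_i}$, so $0\le c_i\le r$.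

*First comparison.* Compute the ranks of $\tilde G(0)$ and $\tilde H(0)$ modulo $p$ in both ways, using that $Z(0)=1$ and that $1-u^{e(p-r)}\bar P$ is $1$ at $u=0$:
$$\#\{c_i=0\}=\#\{a_i=0\},\qquad\#\{c_i=r\}=\#\{a_i=er\}.\tag{3}$$

*Second comparison.* By (2), $\det\tilde G$ divides a unit times $E^{rd}$. Since $\mathfrak S$ is a UFD and $E$ is prime in it ($\mathfrak S/(E)=\mathcal O_K$), $\det\tilde G=E^h\cdot$unit for some $h$. Modulo $p$ this gives $\sum a_i=eh$; at $u=0$ it gives $\sum c_i=h$. Hence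
$$\sum_ic_i=\frac1e\sum_ia_i.\tag{4}$$

**Step 3: Newton lies above the polygon of the $r-c_i$.** *The aim is to find the elementary divisors of $\varphi$ on the lattice at $u=0$.*

Let $\mathcal M_0=\mathcal M\otimes_{S,u\mapsto0}W$, a lattice in $D$ stable under $\varphi$. Let $\Phi$ be the matrix of $\varphi$ in $(e_i)$ at $u=0$, and $G_0$ the value of $G$ at $u=0$. Since $\varphi(\alpha_i)=c^{-r}\varphi(E)^r\varphi_r(\alpha_i)=p^r\varphi_r(\alpha_i)$ and the $\varphi_r(\alpha_i)$ form a basis (Step 1),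
$$\Phi\,\sigma(G_0)=p^rB,\qquad B\in GL_d(W).$$
The entries of $G-\tilde G$ lie in $\mathrm{Fil}^pS$, so by (F3) $G_0=\tilde G(0)+P'$ with $P'\in p^{p-1}M_d(W)$. Because $\tilde G(0)^{-1}\in p^{-r}M_d(W)$ and $p-1-r\ge1$,
$$G_0=\tilde G(0)\bigl(1+\tilde G(0)^{-1}P'\bigr)\in\tilde G(0)\bigl(1+pM_d(W)\bigr).$$
So $G_0$ has elementary divisors $p^{c_i}$, and $\Phi=p^rB\,\sigma(G_0)^{-1}$ has elementary divisors $p^{r-c_i}$. Let $\Pi$ be the polygon whose slopes are the $r-c_i$ in increasing order. By Mazur's inequality, the Newton polygon of $D$ lies above $\Pi$, with the same endpoint.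

**Step 4: Hodge lies below $\Pi$ when $r\le2$.** *The aim is to show that (3) and (4) suffice in these weights.*

If $r=0$, all $a_i=c_i=0$ and the polygons coincide.

If $r=1$, all $c_i\in\{0,1\}$, so by (3) $\#\{a_i=0\}+\#\{a_i=e\}=d$. Hence all $a_i\in\{0,e\}$, with the same multiplicities as for the $c_i$, and the polygons coincide.

If $r=2$, let $\mu_0=\#\{a_i=2e\}$, $\mu_2=\#\{a_i=0\}$, $\mu_1=d-\mu_0-\mu_2$. By (3), $\Pi$ has slopes $0$ ($\mu_0$ times), $1$ ($\mu_1$ times), $2$ ($\mu_2$ times). The Hodge slopes are $0$ ($\mu_0$ times), then $y_1\le\dots\le y_{\mu_1}$ in $(0,2)$, then $2$ ($\mu_2$ times). By (4), $\sum h_i'=\sum(2-c_i)$, that is, $y_1+\dots+y_{\mu_1}=\mu_1$. The $y_i$ increase and have mean $1$, so $y_1+\dots+y_s\le s$ for all $s\le\mu_1$. Thus the Hodge polygon is below $\Pi$, with the same endpoint.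

Together with Step 3, this proves Theorem A. $\blacksquare$

## 5. Weight $3$: a matrix of determinant $-E^3$

Steps 1–3 hold for every $r<p-1$. Step 4 stops at $r=3$: in rank $2$ with $c=(1,2)$, (3) and (4) only say that $0<a_i<3e$ and $a_1+a_2=3e$. Nothing forces the smaller Hodge slope to be at most $1$. This is a real obstruction, as we now see on a matrix. The following lemma will be used twice.

**Lemma 1.** Let $3\le r\le p-2$, $\mathcal M=Se_1\oplus Se_2$, let $G\in M_2(S)$ have $\det G=-E^3$, put $(x_1,x_2)=(e_1,e_2)G$ and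
$$\mathrm{Fil}^r\mathcal M=E^{r-3}(Sx_1+Sx_2)+\mathrm{Fil}^pS\cdot\mathcal M.$$
Then $\mathrm{Fil}^rS\cdot\mathcal M\subset\mathrm{Fil}^r\mathcal M$, and $\mathcal M/\mathrm{Fil}^r\mathcal M$ has no $p$-torsion. So axiom 1 holds, and
$$\mathrm{Fil}^r\mathcal M=\mathcal M\cap(\mathrm{Fil}^r\mathcal M)[1/p].\tag{5}$$

*Proof.* From $G\,\mathrm{adj}(G)=-E^3$ we get $E^3\mathcal M\subset Sx_1+Sx_2$, so $E^r\mathcal M\subset\mathrm{Fil}^r\mathcal M$. By (F1), $\mathrm{Fil}^rS=E^rS+\mathrm{Fil}^pS$, which gives the inclusion.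

Lift the image of $G$ in $M_2(R)$ to $\tilde G\in M_2(\mathfrak S)$. Then $\det\tilde G\in-E^3+E^p\mathfrak S$. As $p>3$ and $E$ lies in the maximal ideal of $\mathfrak S$, $\det\tilde G=E^3\cdot$unit. Put $H=E^{r-3}\tilde G$. Since $H\,\mathrm{adj}(\tilde G)=E^r\cdot$unit, we have $E^p\mathfrak S^2\subset E^r\mathfrak S^2\subset H\mathfrak S^2$. Hence $\mathcal M/\mathrm{Fil}^r\mathcal M\simeq\mathfrak S^2/(H\mathfrak S^2+E^p\mathfrak S^2)=\mathfrak S^2/H\mathfrak S^2$. If $pz=Hy$ in $\mathfrak S^2$, then $\bar H\bar y=0$ over $k[[u]]$, while $\det\bar H\ne0$. So $y=py'$ and $z=Hy'$. Thus there is no $p$-torsion, and (5) is a restatement of this. $\square$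

**Example (everything except $N$).** Let $p\ge5$, $r=3$, $E=u^e-p$ with $e\ge2$, and let $a$ be an integer with $e<a<2e$. Put
$$G=\begin{pmatrix}p&u^a\\u^{3e-a}&\nu_0\end{pmatrix},\qquad\nu_0=\frac{u^{3e}-E^3}{p}=3u^{2e}-3pu^e+p^2 .$$
Then $\det G=p\nu_0-u^{3e}=-E^3$. Let $\mathcal M=Se_1\oplus Se_2$, $(\alpha_1,\alpha_2)=(e_1,e_2)G$, $\mathrm{Fil}^3\mathcal M=S\alpha_1+S\alpha_2+\mathrm{Fil}^pS\cdot\mathcal M$. Axiom 1 is Lemma 1. Define $\varphi$ by $(\varphi(e_1),\varphi(e_2))=(e_1,e_2)A$ with $A=-c^{-3}\mathrm{adj}(\varphi(G))\in M_2(S)$. Then $A\varphi(G)=-c^{-3}\det\varphi(G)=c^{-3}\varphi(E)^3=p^3$, so $\varphi_3:=p^{-3}\varphi$ sends $\alpha_i$ to $e_i$. By (F3), $\varphi_3(\mathrm{Fil}^pS\cdot\mathcal M)\subset p^{p-4}\mathcal M\subset\mathcal M$. So axiom 2 holds.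

At $u=0$ we have $c=-1$ and $A(0)=\mathrm{adj}(\mathrm{diag}(p,p^2))=\mathrm{diag}(p^2,p)$, so the Newton slopes are $(1,2)$. Modulo $p$ the filtration is generated by $u^{3e-a}\bar e_2$ and $u^a\bar e_1+3u^{2e}\bar e_2$. Since $3e-a<2e$, it is $u^a\bar e_1\oplus u^{3e-a}\bar e_2$. The Hodge slopes are $3-a/e$ and $a/e$, both $>1$.

So axioms 1 and 2 alone do not imply the inequality in weight $3$. But this example comes with no operator $N$. One must either use $N$ to prove the inequality, or find a similar matrix compatible with an $N$. The second is possible.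

## 6. Griffiths transversality and a primitive of $x^mE^2$

We look for a module whose $N$ and $\varphi$ are transparent after inverting $p$. Take $E=u^e-p$ and a rational module with basis $f_1,f_2$, where $\varphi(f_1)=p^2f_1$, $\varphi(f_2)=pf_2$ and $N(f_i)=0$. The Newton slopes are then $(1,2)$. In weight $3$, let the filtration be spanned rationally by $g=f_1+tf_2$ and $E^3f_2$ (and $\mathrm{Fil}^p$), with $t$ to be found. Since
$$E\,N(g)=E\,N(t)f_2,$$
Griffiths transversality holds as soon as $E^2$ divides $N(t)$. So let us take $t$ with $N(t)=C\,u^mE^2$, $m\ge1$, that is, integrate term by term: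
$$t=-C\Bigl(\frac{u^{m+2e}}{m+2e}-\frac{2p\,u^{m+e}}{m+e}+\frac{p^2u^m}{m}\Bigr).$$

Next comes integrality. The vector $x_1=pg$ should be a generator of the filtration, and $p^{-3}\varphi(x_1)=f_1+p^{-1}\varphi(t)f_2$ should be a basis vector. Call it $e_1$, and put $e_2=f_2$. Then
$$x_1=p\,e_1+(pt-\varphi(t))\,e_2 .$$
As in the example of Section 5, with $q=3e-a$, we want the coefficient of $e_2$ to be $u^q$ times a unit modulo $p$, with $e<q<2e$. Only the middle term of $t$ has its exponent in this range if $m<e$, so put $q=m+e$ and normalize that term of $pt$ to be $u^q$. This means $C=q/2p^2$, and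
$$pt=u^q-\frac{q}{2p(q+e)}u^{q+e}-\frac{pq}{2m}u^m .$$
The coefficient of $u^{q+e}$ has negative valuation if $p\nmid q$. So **$q$ must be divisible by $p$**. The middle term carries a factor $2p$, and integrating a power $u^q$ with $p\mid q$ divides that factor out again. Write $q=p\kappa$.

Finally, $\varphi(t)$ contributes $-u^{pq}/p$ (up to a unit) to the coefficient of $e_2$. This does not disturb $u^q$ if $u^{(p-1)q}/p\in S$, which by the example of Section 2 holds when $(p-1)q\ge pe$, i.e. $(p-1)\kappa\ge e$. For the second generator we subtract from a multiple $\lambda g$ the vector $\frac{E^3}pf_2$. Its $e_2$-coordinate is $\frac1p\bigl(\lambda(pt-\varphi(t))-E^3\bigr)$, which is integral if $\lambda(pt-\varphi(t))\equiv u^{3e}$ modulo $p$. This dictates $\lambda$. To allow more values of $e$, one replaces $u$ by $x=u^n$ throughout.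

## 7. Rank-two modules with Newton slopes $(1,2)$ and both Hodge slopes above $1$

**Theorem B.** Let $p\ge5$, $3\le r\le p-2$, $k$ any perfect field of characteristic $p$. Let $e=ne_0$ with $n\ge1$, $p\nmid e_0$, and suppose there is an integer $\kappa$ with $e_0\le(p-1)\kappa$ and $p\kappa<2e_0$. Put $q=p\kappa$ (so $e_0<q<2e_0$) and $E(u)=u^e-p$, i.e. $\pi^e=p$. Then there is a strongly divisible module of weight $r$ and rank $2$ such that $D$ has Newton slopes $(1,2)$ and $\mathcal M/p\mathcal M$ has Hodge slopes $\{q/e_0,\,3-q/e_0\}$. Both Hodge slopes are $>1$, so the Hodge polygon is *not* below the Newton polygon.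

Such a $\kappa$ exists for every $e_0>p/2$ prime to $p$. If $p/2<e_0\le p-1$, take $\kappa=1$. If $e_0=p+1$, take $\kappa=2$. If $e_0\ge p+2$, the half-open interval $[\frac{e_0}{p-1},\frac{2e_0}p)$ has length $\frac{e_0(p-2)}{p(p-1)}\ge\frac{p^2-4}{p^2-p}\ge1$, so it contains an integer. Hence there are counterexamples for every $e$ whose prime-to-$p$ part is $>p/2$. The simplest case is $n=\kappa=1$, $e=p-1$, $K=K_0(p^{1/(p-1)})$, with Hodge slopes $\bigl(\frac p{p-1},\frac{2p-3}{p-1}\bigr)$. For $p=5$, $r=3$, $e=4$ these are $(5/4,7/4)$.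

So the answer to the question is **no**. Since $3\le r<p-1$ forces $p\ge5$, Theorems A and B together say: for given $r<p-1$, the statement holds for all $K$ and all $\mathcal M$ if and only if $r\le2$.

**Notation for the proof.** Put $x=u^n$ and $m=q-e_0$, so $1\le m<e_0$. Then $E=x^{e_0}-p$, $\varphi(x)=x^p$, $N(x^i)=-ni\,x^i$. Since $p\mid q$, $p\nmid e_0$ and $p\ge5$, the integers $2$, $m$, $q+e_0$ are prime to $p$. By the example of Section 2, $w=x^{pe_0}/p\in S$ is congruent to $(p-1)!\,\gamma_p(E)$ modulo $p$, so it is nilpotent modulo $p$. Hence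
$$\frac{x^i}p\in S\quad\text{whenever }i\ge pe_0,\tag{6}$$
and $c=w-1$.

**Step 1: the functions $t,\xi,\tau,\lambda,\nu$.** *The aim is to write down the primitive found above and check the integrality of the matrix entries.* Let
$$v=1-\frac{\kappa x^{e_0}}{2(q+e_0)},\qquad t=\frac1p\Bigl(x^qv-\frac{\kappa p^2}{2m}x^m\Bigr)\in p^{-1}W[u].$$
Using $q=p\kappa$, $q=m+e_0$ and $q+e_0=m+2e_0$,
$$N(t)=-\frac np\Bigl(p\kappa x^q-\frac\kappa2x^{q+e_0}-\frac{\kappa p^2}2x^m\Bigr)=\frac{n\kappa}{2p}\,x^m(x^{e_0}-p)^2=\frac{n\kappa}{2p}\,x^mE^2.\tag{7}$$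
(For $p=5$, $e=4$, $n=\kappa=1$: $t=\frac15\bigl(u^5-\frac{u^9}{18}-\frac{25}2u\bigr)$ and $N(t)=\frac1{10}(u^9-10u^5+25u)=\frac u{10}(u^4-5)^2$.)

Next,
$$\varphi(t)=\frac{x^{pq}}p\varphi(v)-\frac{\kappa p}{2m}x^{pm}\in S,$$
by (6), as $q\ge e_0$. Put $\xi=p^{-1}\varphi(t)$ and $\tau=t-\xi$, elements of $S_{K_0}$. Put
$$V=v-\varphi(v)\frac{x^{(p-1)q}}p .$$
Since $(p-1)q=p(p-1)\kappa\ge pe_0$, (6) gives $V\in S$. Moreover $V-1$ is nilpotent modulo $p$, because $x$ and $w$ are. So $V\in S^\times$ by (F2). Then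
$$p\tau=pt-\varphi(t)=x^qV+\frac{\kappa p}{2m}(x^{pm}-px^m)\in S.\tag{8}$$
Since $3e_0-q>e_0$, we can put
$$\lambda=x^{3e_0-q}V^{-1}\in S,\qquad\nu=\lambda\tau-\frac{E^3}p .$$
By (8), $\lambda\tau=\frac{x^{3e_0}}p+\frac\kappa{2m}x^{3e_0-q}V^{-1}(x^{pm}-px^m)$, so expanding $E^3$ gives
$$\nu=3x^{2e_0}-3px^{e_0}+p^2+\frac\kappa{2m}x^{3e_0-q}V^{-1}(x^{pm}-px^m)\in S.\tag{9}$$

**Step 2: the module.** *The aim is to define $\mathcal M$, $\mathrm{Fil}^r\mathcal M$, $\varphi_r$ and $N$ inside a rational module.* Let $\mathcal D=S_{K_0}f_1\oplus S_{K_0}f_2$ with $\varphi$ semilinear, $\varphi(f_1)=p^2f_1$, $\varphi(f_2)=pf_2$, and $N(\sum s_if_i)=\sum N(s_i)f_i$. By (F4), $N\varphi=p\varphi N$ on $\mathcal D$. Define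
$$e_1=f_1+\xi f_2,\quad e_2=f_2,\quad\mathcal M=Se_1\oplus Se_2,\quad g=f_1+tf_2=e_1+\tau e_2,$$
$$x_1=pg=pe_1+p\tau\,e_2,\qquad x_2=\lambda g-\frac{E^3}pf_2=\lambda e_1+\nu e_2 .$$
By (8) and (9), $x_1,x_2\in\mathcal M$. Define
$$\mathrm{Fil}^r\mathcal M=E^{r-3}(Sx_1+Sx_2)+\mathrm{Fil}^pS\cdot\mathcal M,\qquad\varphi_r=p^{-r}\varphi|_{\mathrm{Fil}^r\mathcal M}.$$

**Step 3: axiom 1.** *The aim is to bring the module under Lemma 1.* The matrix of $(x_1,x_2)$ in $(e_1,e_2)$ is
$$G=\begin{pmatrix}p&\lambda\\p\tau&\nu\end{pmatrix},\qquad\det G=p\nu-\lambda p\tau=-E^3 .$$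
Lemma 1 gives axiom 1 and also (5).

**Step 4: axiom 2.** *The aim is to show that $\varphi_r$ takes values in $\mathcal M$ and that its image generates.* First, $\varphi(\mathcal M)\subset\mathcal M$. Indeed $\varphi(e_2)=pe_2$ and
$$\varphi(e_1)=p^2f_1+p\varphi(\xi)f_2=p^2e_1+\bigl(p\varphi(\xi)-p^2\xi\bigr)e_2,\tag{10}$$
where $p\varphi(\xi)=\varphi(\varphi(t))\in S$ and $p^2\xi=p\varphi(t)\in S$. By (F3), $\varphi(\mathrm{Fil}^pS\cdot\mathcal M)\subset p^{p-1}\mathcal M\subset p^r\mathcal M$.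

Next, $\varphi(g)=p^2f_1+p\varphi(t)f_2=p^2(f_1+\xi f_2)=p^2e_1$. So
$$p^{-3}\varphi(x_1)=e_1,\qquad p^{-3}\varphi(x_2)=p^{-3}\bigl(p^2\varphi(\lambda)e_1-p^{-1}(pc)^3\,p\,e_2\bigr)=\frac{\varphi(\lambda)}p\,e_1-c^3e_2 .$$
Here $\frac{\varphi(\lambda)}p=\frac{x^{p(3e_0-q)}}p\varphi(V)^{-1}\in S$ by (6), because $3e_0-q\ge e_0$. Since $\varphi_r(E^{r-3}x_i)=p^{-r}(pc)^{r-3}\varphi(x_i)=c^{r-3}\,p^{-3}\varphi(x_i)$, we get $\varphi_r(\mathrm{Fil}^r\mathcal M)\subset\mathcal M$. As $c$ is a unit, the vectors $c^{r-3}e_1$ and $c^{r-3}\bigl(\frac{\varphi(\lambda)}pe_1-c^3e_2\bigr)$ generate $\mathcal M$. Finally $c^{-r}\varphi_r(E^ry)=c^{-r}p^{-r}(pc)^r\varphi(y)=\varphi(y)$, so the Frobenius of the definition is $\varphi$.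

**Step 5: axiom 3.** *The aim is to check that $N$ preserves $\mathcal M$, is Griffiths transversal, and commutes correctly with $\varphi_r$.* We have $N(e_2)=0$, $N(e_1)=N(\xi)e_2$, and by (F4) and (7)
$$N(\xi)=p^{-1}N(\varphi(t))=\varphi(N(t))=\frac{n\kappa}{2p}x^{pm}(pc)^2=\frac{n\kappa}2\,p\,c^2x^{pm}\in S.$$
So $N(\mathcal M)\subset\mathcal M$, and the Leibniz rule is clear.

For transversality, recall (5). As $E\,N(\mathcal M)\subset\mathcal M$, it suffices that $EN$ preserves $(\mathrm{Fil}^r\mathcal M)[1/p]$. We have $E^{r-3}x_1=pE^{r-3}g$ and $E^{r-3}x_2=\lambda E^{r-3}g-\frac1pE^rf_2$, so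
$$(\mathrm{Fil}^r\mathcal M)[1/p]=S_{K_0}E^{r-3}g+S_{K_0}E^rf_2+(\mathrm{Fil}^pS)[1/p]\,\mathcal D .$$
Now, by (7),
$$EN(E^{r-3}g)=(r-3)N(E)E^{r-3}g+\frac{n\kappa}{2p}x^mE^rf_2,\qquad EN(E^rf_2)=rN(E)E^rf_2 .$$
Also $EN(sy)=E\,N(s)\,y+s\,EN(y)$. With (F4), this shows that $EN$ preserves $(\mathrm{Fil}^pS)[1/p]\mathcal D$. It also shows that multiplying the two generators by elements of $S_{K_0}$ stays inside. So $E\,N(\mathrm{Fil}^r\mathcal M)\subset\mathrm{Fil}^r\mathcal M$.

Finally, for $y\in\mathrm{Fil}^r\mathcal M$,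
$$\varphi_r(EN(y))=p^{-r}\,pc\,\varphi(N(y))=c\,p^{-r}N(\varphi(y))=c\,N(\varphi_r(y)).$$
So $\mathcal M$ is a strongly divisible module of weight $r$.

**Step 6: the Newton polygon.** *The aim is to read off $\varphi$ at $u=0$.* Since $m,q\ge1$, $t(0)=0$, so $\xi$ and $\varphi(\xi)$ vanish at $u=0$. By (10), on $D$ we have $\varphi(e_1)=p^2e_1$ and $\varphi(e_2)=pe_2$. The Newton slopes are $(1,2)$.

**Step 7: the Hodge polygon.** *The aim is to put $\mathrm{Fil}^r\overline{\mathcal M}$ in diagonal form.* In $\overline{\mathcal M}$ the submodule $\mathrm{Fil}^pS\cdot\mathcal M$ maps to $0$, $E$ maps to $u^e=x^{e_0}$, and $V$ maps to a unit $\bar V$. By (8) and (9), $\mathrm{Fil}^r\overline{\mathcal M}$ is generated by $u^{e(r-3)}\bar x_1$ and $u^{e(r-3)}\bar x_2$, where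
$$\bar x_1=x^q\bar V\bar e_2,\qquad\bar x_2=x^{3e_0-q}\bar V^{-1}\bar e_1+\bar\nu\,\bar e_2,\qquad\bar\nu=3x^{2e_0}+\frac\kappa{2m}x^{3e_0-q+pm}\bar V^{-1}.$$
Both terms of $\bar\nu$ lie in $(x^q)$: first, $2e_0\ge q$; second, since $q=e_0+m$,
$$(3e_0-q+pm)-q=e_0+(p-2)m\ge0 .$$
Subtracting a multiple of $\bar x_1$ from $\bar x_2$ and removing units, we find that $\mathrm{Fil}^r\overline{\mathcal M}$ is the direct sum of the submodules generated by
$$u^{e(r-3)+n(3e_0-q)}\,\bar e_1\qquad\text{and}\qquad u^{e(r-3)+nq}\,\bar e_2 .$$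
So $a_1=e(r-3)+n(3e_0-q)$ and $a_2=e(r-3)+nq$. With $e=ne_0$, the Hodge slopes are
$$r-\frac{a_1}e=\frac q{e_0},\qquad r-\frac{a_2}e=3-\frac q{e_0}.$$
Since $e_0<q<2e_0$, both exceed $1$. Hence $h_1'>1=n_1$, and the Hodge polygon is not below the Newton polygon. $\blacksquare$
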